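\title{Closed totally geodesic hypersurfaces in hyperbolic complements of tori in simply connected $4$-manifolds}

\begin{abstract}
We construct a closed, smooth, simply connected $4$-manifold $X$ with $b_2(X)=30$ and $\sigma(X)=0$, and a link $L\subset X$ of $48$ two-tori, such that $X\setminus L$ carries a complete hyperbolic metric of finite volume and contains a connected closed embedded totally geodesic $3$-manifold. The same hyperbolic manifold is the complement of infinitely many pairwise non-diffeomorphic such pairs $(X,L)$. The manifold is the double of a hyperbolic $4$-manifold with connected totally geodesic boundary and $24$ cusps, built from a Coxeter polytope and the Weyl group of type $D_4$. The cusps of the two halves are filled along different slopes, and simple connectivity is verified by hand with a calculus on twelve cubes. We also show that in any such link complement a closed embedded totally geodesic $3$-manifold has at most $b_2(X)+1$ components, each of which is orientable and separating.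
\end{abstract}

\section{Introduction}\label{sec:intro}

The Menasco--Reid conjecture asserts that the complement of a hyperbolic knot in $S^3$ contains no closed embedded totally geodesic surface. This paper concerns an analogue one dimension higher, in which $S^3$ is replaced by a simply connected $4$-manifold and the knot by a family of tori.

Let $X$ be a closed, smooth, simply connected $4$-manifold. A \emph{link of tori} in $X$ is a finite disjoint union $L=T_1\sqcup\dots\sqcup T_k$ of smoothly embedded $2$-tori, and $X\setminus L$ is a \emph{hyperbolic link complement} if it admits a complete hyperbolic metric of finite volume. A \emph{closed embedded totally geodesic $3$-manifold} in $X\setminus L$ is a compact $3$-dimensional submanifold $N$ without boundary that is totally geodesic for this metric; with the induced metric it is a closed hyperbolic $3$-manifold. The following question is posed in \cite{Monroe}.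

\begin{quote}
\emph{Is there a closed smooth simply connected $4$-manifold $X$ with a link of tori $L$ such that $X\setminus L$ is a hyperbolic link complement containing a closed embedded totally geodesic $3$-manifold?}
\end{quote}

The question weighs two properties of the group $\pi_1(X\setminus L)$ against each other. A component of $N$ is covered by a hyperplane of $\mathbb{H}^4$, so its fundamental group injects into $\pi_1(X\setminus L)$. On the other hand $\pi_1(X)$ is obtained from $\pi_1(X\setminus L)$ by killing one meridian loop for each torus, so these $k$ loops must normally generate the whole group, including the infinite group $\pi_1(N)$, although $N$ stays away from $L$. The three-dimensional conjecture suggests a negative answer. But a link may have many components, each contributing one relation, and homology and the Gauss--Bonnet formula bound the number of components of $N$ without excluding $N$ (Proposition~\ref{prop:bound} below). The answer is in fact positive.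

\begin{theorem}\label{thm:main}
There are a closed smooth simply connected $4$-manifold $X$ and a link $L\subset X$ of $48$ two-tori such that $X\setminus L$ is a hyperbolic link complement containing a connected closed embedded totally geodesic hyperbolic $3$-manifold $N$. Moreover $b_2(X)=30$ and $\sigma(X)=0$.
\end{theorem}

\begin{theorem}\label{thm:many}
There are a fixed hyperbolic $4$-manifold $M\supset N$ as in Theorem~\ref{thm:main} and infinitely many pairs $(X_n,L_n)$, pairwise non-diffeomorphic as pairs, such that $X_n$ is closed, smooth and simply connected, $b_2(X_n)=30$, $\sigma(X_n)=0$, $L_n$ is a link of $48$ tori, and $X_n\setminus L_n\cong M$.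
\end{theorem}

Theorem~\ref{thm:many} distinguishes the pairs; it makes no claim about the manifolds $X_n$ alone.

\begin{proposition}\label{prop:bound}
Let $X\setminus L$ be a hyperbolic link complement of tori in a closed smooth simply connected $4$-manifold $X$, and let $N\subset X\setminus L$ be a closed embedded totally geodesic $3$-manifold with $m$ components. Then each component of $N$ is orientable and separates $X$, and $m\le\chi(X)-1=b_2(X)+1$.
\end{proposition}

For $X=S^4$ the bound reads $m\le1$, and for $X=\mathbb{CP}^2$ it reads $m\le2$.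

Since $N$ must separate, an example is a union of two hyperbolic pieces along $N$, and the simplest choice is to take two copies of one piece $A$. Section~\ref{sec:double} sets up this doubling and shows, in a small model, why it pays to fill the cusps of the two copies along different slopes. Sections~\ref{sec:polytope} and~\ref{sec:A} construct $A$. Section~\ref{sec:presentation} presents $\pi_1(A)$ by its $24$ cusp groups and the faces of twelve cubes, and Section~\ref{sec:boundary} shows how the cusp groups move the boundary hyperplanes of the universal cover. Section~\ref{sec:slopes} chooses the slopes and proves simple connectivity, and Section~\ref{sec:proofs} completes the proofs of the two theorems.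

Throughout, $\{i,j,k\}=\{1,2,3\}$, and $r_\alpha$ is the reflection of $\mathbb{R}^4$ in the hyperplane $\alpha^\perp$.

\section{The hypersurface separates}\label{sec:bound}

We use two standard facts. First, if $Y$ is a complete hyperbolic manifold of finite volume with compact totally geodesic boundary, then its double $DY$, two copies of $Y$ glued along $\partial Y$ by the identity, is a complete hyperbolic manifold of finite volume in which $\partial Y$ is totally geodesic: a boundary point has a half-ball as neighborhood, and two half-balls glue to a ball. Second, the Gauss--Bonnet formula for a complete hyperbolic $4$-manifold $Z$ of finite volume reads $\operatorname{vol}(Z)=\frac{4\pi^2}{3}\chi(Z)$.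

\begin{proof}[Proof of Proposition~\ref{prop:bound}]
Let $\Sigma$ be a component of $N$. If $X\setminus\Sigma$ were connected, a short arc crossing $\Sigma$ transversally could be closed up in $X\setminus\Sigma$ to a loop meeting $\Sigma$ exactly once. The mod $2$ intersection number with $\Sigma$ depends only on the class of a loop in $H_1(X;\mathbb{Z}/2)=0$, so this is impossible, and $\Sigma$ separates $X$. If $\Sigma$ were one-sided, the complement of $\Sigma$ in a tubular neighborhood would be connected, and then so would $X\setminus\Sigma$. Hence $\Sigma$ is two-sided in the orientable manifold $X$, and so orientable.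

As $L$ has codimension two, $X\setminus L$ is connected and $\Sigma$ separates it as well. Cut $X\setminus L$ along $N$. The graph with one vertex for each piece and one edge for each component of $N$ is connected and every edge disconnects it, so it is a tree with $m$ edges and there are $m+1$ pieces. Each piece $Y$ is complete, of finite volume, with compact totally geodesic boundary. Closed $3$-manifolds have Euler characteristic zero, so $\chi(DY)=2\chi(Y)$, and Gauss--Bonnet for $DY$ gives $\chi(Y)=\frac{3}{4\pi^2}\operatorname{vol}(Y)>0$, that is, $\chi(Y)\ge1$. (If $m=0$, apply Gauss--Bonnet to $X\setminus L$ itself.) A tubular neighborhood of $L$, its boundary, and $N$ all have Euler characteristic zero. Therefore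
\[
\chi(X)=\chi(X\setminus L)=\sum_Y\chi(Y)\ge m+1 .
\]
Finally $b_1(X)=b_3(X)=0$, so $\chi(X)=2+b_2(X)$.
\end{proof}

\section{Doubling, and filling along different slopes}\label{sec:double}

\subsection{The construction}
Let $K\subset\mathbb{H}^4$ be a closed convex region whose boundary is a disjoint union of hyperplanes, and let $\Delta$ be a discrete group of orientation-preserving isometries acting freely on $K$. Put $A=K/\Delta$, so that $\pi_1(A)=\Delta$. Assume the following.
\begin{itemize}
\item[(A1)] $A$ has finite volume and $N=\partial A$ is compact.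
\item[(A2)] $\Delta$ acts transitively on the boundary hyperplanes of $K$; thus $N=B_0/\operatorname{Stab}_\Delta(B_0)$ is connected, for any boundary hyperplane $B_0$.
\item[(A3)] $A$ is the union of a compact manifold and finitely many cusps $T^3\times[0,\infty)$, indexed by $\rho\in\Phi$. The fundamental group of the cusp $\rho$ is represented by an injective homomorphism $t_\rho\colon\Lambda_\rho\to\Delta$ with $\Lambda_\rho\cong\mathbb{Z}^3$.
\end{itemize}
A \emph{slope} at $\rho$ is a primitive vector of $\Lambda_\rho$ up to sign. Given a slope $s(\rho)$ for each $\rho$, complete $s(\rho)$ to a basis of $\Lambda_\rho$; this identifies the cross-section with $S^1\times T^2=\partial(D^2\times T^2)$, with $\partial D^2$ in the class $s(\rho)$. Let $A_s$ be obtained by removing the cusps and gluing in copies of $D^2\times T^2$. The orientation of $A$ extends, since $D^2\times T^2$ is orientable with connected boundary. For two choices $s,s'$ let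
\[
X=X(s,s')=A_s\cup_N\overline{A_{s'}}
\]
be glued by the identity of $N$, the bar denoting reversed orientation, and let $L$ be the union of the core tori $\{0\}\times T^2$. Then $X$ is a closed smooth oriented $4$-manifold. Since $(D^2\setminus0)\times T^2\cong T^3\times[0,\infty)$, the complement $X\setminus L$ is diffeomorphic to the double $M=DA$, a complete hyperbolic manifold of finite volume that contains $N$ as a connected closed embedded totally geodesic $3$-manifold. So everything reduces to finding $A$, $s$, $s'$ with $\pi_1(X)=1$.

Hypothesis (A2) cannot be dropped: if $\partial A$ had two components, neither would separate the double, contrary to Proposition~\ref{prop:bound}.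

Take the base point on $B_0$, and write $\delta$ and $\delta'$ for the images in $\Pi=\pi_1(X)$ of an element $\delta\in\Delta$ taken in the first and in the second copy of $A$. Gluing in $D^2\times T^2$ kills the class of $\partial D^2$ and adds no generator, so van Kampen's theorem presents $\Pi$ as the quotient of $\Delta*\Delta$ by the relations
\begin{equation}\label{eq:vK}
\delta=\delta'\ \ (\delta\in\operatorname{Stab}_\Delta(B_0)),\qquad t_\rho(s(\rho))=1,\qquad t_\rho(s'(\rho))'=1\ \ (\rho\in\Phi).
\end{equation}

\subsection{A model case}
If $s=s'$, then $X$ retracts onto $A_s$ by folding, so $X$ can be simply connected only if $A_s$ is: the doubling has gained nothing, and one relation per cusp of $A$ must kill $\Delta$. With $s\neq s'$ one may hope for two relations per cusp, but these live in different copies of $\Delta$. The following example, one dimension lower and without geometry, shows how to bring them together.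

\begin{example}\label{ex:model}
Let $S$ be a closed disk with two interior points removed, $A=S\times S^1$ and $N=\partial S\times S^1$. Then $\pi_1(A)=F(x,y)\times\langle c\rangle$, where $x,y$ encircle the punctures and $xy$ is the boundary loop; $\pi_1(N)=\langle xy,c\rangle$; and the two ends have groups $\langle x,c\rangle$ and $\langle y,c\rangle$. Fill the ends with solid tori. No filling $A_s$ is simply connected, because $H_1(A)=\mathbb{Z}^3$ and only two relations are added; so no symmetric filling of the double is simply connected. Now fill the first end along $x$ in \emph{both} copies, and the second end along $y$ in the first copy and along $c$ in the second. The relations are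
\[
xy=x'y',\quad c=c',\qquad x=1,\quad x'=1,\qquad y=1,\quad c'=1 .
\]
\emph{Stage one.} The equal slopes give $x=x'$ and then $y=y'$: the two copies of $\pi_1(A)$ have the same image. \emph{Stage two.} In this common image $x$, $y$ and $c$ are all trivial. The filled double is simply connected.
\end{example}

The proof of Theorem~\ref{thm:main} has the same two stages. For stage one we need to measure the discrepancy between $\delta$ and $\delta'$. It depends only on how $\delta$ moves boundary hyperplanes.

\begin{lemma}\label{lem:eta}
For a boundary hyperplane $B=\delta B_0$ of $K$, with $\delta\in\Delta$, the element $\eta(B)=\delta\,(\delta')^{-1}\in\Pi$ does not depend on the choice of $\delta$, and $\eta(B_0)=1$. For every $\delta\in\Delta$ and every boundary hyperplane $B$,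
\[
\delta'=\eta(\delta B)^{-1}\,\delta\,\eta(B).
\]
\end{lemma}

\begin{proof}
If $\kappa$ stabilizes $B_0$, then $\kappa=\kappa'$ and $\delta\kappa(\delta'\kappa')^{-1}=\delta(\delta')^{-1}$. For the formula write $B=\delta_1B_0$ and $\delta B=\delta_2B_0$. Then $\delta_2^{-1}\delta\delta_1$ stabilizes $B_0$, so $\delta_2^{-1}\delta\delta_1=(\delta_2')^{-1}\delta'\delta_1'$ in $\Pi$, and $\delta'=\delta_2'\delta_2^{-1}\cdot\delta\cdot\delta_1(\delta_1')^{-1}$.
\end{proof}

An element $\delta$ killed in both copies thus forces $\eta(\delta B)=\eta(B)$, and an element $\delta$ with $\eta(\delta B)=\eta(B)=1$ satisfies $\delta=\delta'$. We therefore want a manifold $A$ whose group is generated by its cusp groups, with transparent relations, and with a finite set of boundary hyperplanes among which the cusp groups move in a known way.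

\section{A Coxeter polytope and the region $K$}\label{sec:polytope}

\subsection{Reflection groups}
We recall four facts. A Coxeter system $(G,S)$ is a group with a presentation $\langle S\mid s^2,\ (ss')^{m(s,s')}\rangle$, where the relation is omitted if $m(s,s')=\infty$. For $S'\subset S$ write $G_{S'}=\langle S'\rangle$, and call $S'$ \emph{spherical} if $G_{S'}$ is finite.
\begin{itemize}
\item[(C1)] \emph{Polyhedron theorem} (Vinberg; see \cite[Theorems 7.1.3 and 7.1.4]{Ratcliffe}). Let $P\subset\mathbb{H}^n$ be a finite-sided convex polyhedron of finite volume such that adjacent sides, that is, sides meeting in a face of codimension two, make angles $\pi/m$ with $m\ge2$ an integer. Then the group $G$ generated by the set $S$ of reflections in the sides is discrete, the \emph{chambers} $gP$ form a locally finite tessellation of $\mathbb{H}^n$, and $(G,S)$ is a Coxeter system with $m(s,s')=m$ for adjacent sides at angle $\pi/m$ and $\infty$ for distinct non-adjacent sides. The group permutes the chambers simply transitively, each orbit meets $P$ in exactly one point, and the stabilizer of $p\in P$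 is generated by the reflections in the sides through $p$.
\item[(C2)] For $S'\subset S$, the pair $(G_{S'},S')$ is a Coxeter system with the same numbers $m(s,s')$.
\item[(C3)] Suppose all $m(s,s')\in\{2,3\}$ for $s\ne s'$, and let $\alpha_s$ be linearly independent vectors of squared length $2$ in a Euclidean space, with $\langle\alpha_s,\alpha_{s'}\rangle=0$ or $-1$ according as $m(s,s')=2$ or $3$. Then $s\mapsto r_{\alpha_s}$ is an injective homomorphism. (This is the faithfulness of the geometric representation.) The groups of types $A_1^n$, $A_2$, $A_3$, $D_4$ have orders $2^n$, $6$, $24$, $192$.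
\item[(C4)] If $S$ is finite and $G'\subset G$ is torsion-free of finite index, then
$\chi(G')=[G:G']\sum_{S'}(-1)^{|S'|}/|G_{S'}|$, the sum running over the spherical subsets $S'$, including $\emptyset$.
\end{itemize}

\subsection{The polytope}
We use the upper half-space $\mathbb{H}^4=\{(x,h):x\in\mathbb{R}^3,\ h>0\}$, with volume form $dx\,dh/h^4$. Hyperplanes are vertical half-spaces and hemispheres centered on $h=0$, and angles are Euclidean. Two hemispheres with radii $r,r'$ and center distance $\ell$ are orthogonal if $\ell^2=r^2+r'^2$ and disjoint if $\ell>r+r'$.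

Let $\mathcal{V}=\{v\in\{\pm1\}^3:v_1v_2v_3=1\}$, the four vertices of a tetrahedron inscribed in the cube $[-1,1]^3$; the other four vertices of the cube are the points $-v$. For $u\ne v$ in $\mathcal{V}$ we have $u\cdot v=-1$ and $|u-v|^2=8$. Each sign in each coordinate is taken by exactly two elements of $\mathcal{V}$, so two elements agree in exactly one coordinate and three elements agree in none. Consider fourteen hyperplanes, called \emph{walls}:
\[
d_i^{\pm}\colon\ x_i=\pm1,\qquad
c_v\colon\ |x-\tfrac v2|^2+h^2=1,\qquad
T_v\colon\ |x+v|^2+h^2=\tfrac74\qquad(v\in\mathcal{V}),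
\]
and let
\[
P=\bigl\{(x,h):\ |x_i|\le1,\ \ |x-\tfrac v2|^2+h^2\ge1,\ \ |x+v|^2+h^2\ge\tfrac74\ \text{ for all }i,v\bigr\}.
\]
The roles are these. The $d$-walls bound a chimney over the cube, which produces the cusps. The $c$-walls close the chimney from below except near the four corners $-v$, which lie outside all four unit balls. The wall $T_v$ caps the corner $-v$ and is orthogonal to every wall that it meets; we shall not reflect in it, and it becomes totally geodesic boundary.

Table~\ref{tab:walls} lists the mutual positions of all pairs of walls. For the angle $\pi/3$: at a point $p$ of $c_v\cap d_i^{v_i}$ the outward unit normals of $P$ are $(\frac v2,0)-p$ and the vector with $i$-th coordinate $v_i$, and their product is $v_i(\frac{v_i}{2}-v_i)=-\frac12=-\cos\frac\pi3$.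

\begin{table}[ht]
\centering
\begin{tabular}{lll}
\hline
pair & position & reason\\
\hline
$d_i^{\pm},d_j^{\pm}$ ($i\ne j$, any signs) & $\pi/2$ & coordinate planes\\
$d_i^+,d_i^-$ & disjoint & parallel, tangent at $\infty$\\
$c_u,c_v$ & $\pi/2$ & $\ell^2=2=1+1$\\
$c_v,d_i^{v_i}$ & $\pi/3$ & center at depth $\frac12$ inside, radius $1$\\
$c_v,d_i^{-v_i}$ & disjoint & center at distance $\frac32>1$\\
$T_v,d_i^{-v_i}$ & $\pi/2$ & center on the plane\\
$T_v,d_i^{v_i}$ & disjoint & center at distance $2>\frac{\sqrt7}{2}$\\
$T_v,c_u$ & $\pi/2$ & $\ell^2=\frac34+3-1=1+\frac74$\\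
$T_v,c_v$ & disjoint & $\ell^2=\frac{27}4>\frac{11}4+\sqrt7=(1+\frac{\sqrt7}2)^2$\\
$T_u,T_v$ & disjoint & $\ell^2=8>7=(\frac{\sqrt7}2+\frac{\sqrt7}2)^2$\\
\hline
\end{tabular}
\caption{Interior angles between the walls of $P$; here $u\neq v$ and $\ell$ is the distance of centers.}\label{tab:walls}
\end{table}

Two walls can cross outside $P$, in which case (C1) gives no relation. This does not happen here.

\begin{lemma}\label{lem:adjacent}
Every wall carries a side of $P$, and two sides are adjacent if and only if their walls intersect.
\end{lemma}

\begin{proof}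
If a point of $P$ lies on exactly two walls, then near it $P$ is the wedge between them, so both carry sides and these are adjacent. The group of order $24$ generated by permutations and even sign changes of $x_1,x_2,x_3$ preserves $\mathcal{V}$ and $P$, and is transitive on each of the five types of intersecting pairs in Table~\ref{tab:walls}. So one point per type suffices. Let $v=(1,1,1)$ and $u=(1,-1,-1)$; we write $(x;h^2)$.
\begin{itemize}
\item $d_1^+,d_2^+$: $(1,1,0;4)$. Here $h^2=4$ exceeds both squared radii.
\item $c_v,c_u$: $(\frac12,0,0;\frac12)$. The left side of the $c$-equation is $0+\frac12+\frac12=1$ for $u,v$ and $2$ for the other two; each $T$-expression is at least $\frac14+2$.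
\item $c_v,d_1^+$: $(1,\frac12,\frac12;\frac34)$. For $c_v$ we get $\frac14+\frac34=1$. For each other $c$-wall one of $x_2,x_3$ differs from the center by $1$, and for each $T$-wall some coordinate differs from the center by at least $\frac32$.
\item $T_v,d_1^-$: $(-1,-\frac12,-\frac12;\frac54)$. For $T_v$ we get $\frac12+\frac54=\frac74$. All $c$-walls lie below $h^2=\frac54$, and for each other $T$-wall some coordinate differs from the center by at least $\frac32$.
\item $T_v,c_u$: $(0,-\frac34,-\frac34;\frac58)$. For $T_v$ we get $1+\frac18+\frac58=\frac74$, and for $c_u$ we get $\frac14+\frac18+\frac58=1$. For each other $c$-wall one of $x_2,x_3$ differs from the center by $\frac54$, and for each other $T$-wall by $\frac74$.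
\end{itemize}
Every wall occurs in some intersecting pair, and adjacent sides have intersecting walls.
\end{proof}

\begin{lemma}\label{lem:compact}
There is $h_0>0$ with $h\ge h_0$ on $P$. Hence $P$ has finite volume, $P\cap\{h\le R\}$ is compact for every $R$, and each $P\cap T_v$ is compact.
\end{lemma}

\begin{proof}
We show that the eight open balls $|x-\frac v2|^2<1$ and $|x+v|^2<\frac74$ cover the cube $[-1,1]^3$. By compactness of the cube the hemispheres then have height at least some $h_0>0$ over every point, in the sense that the highest of them does, and the three consequences follow, the last because $h\le\frac{\sqrt7}2$ on $T_v$.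

Using the symmetry group we may assume $x_1\ge x_2\ge|x_3|$. The point $x$ lies in the unit ball about $(\frac12,\frac12,\frac12)$ if and only if $\sum(x_i^2-x_i)<\frac14$, which holds if $x_3\ge0$. So let $x_3=-y<0$. If $x_2>\frac12$, then $x$ lies in the ball with center $(1,1,-1)=-(-1,-1,1)$, because $(1-x_1)^2+(1-x_2)^2+(1-y)^2<\frac14+\frac14+1<\frac74$. Let $x_2\le\frac12$, and suppose that $x$ is not in the first ball, so that
\[
y^2+y\ \ge\ \tfrac14+x_1(1-x_1)+x_2(1-x_2)\ \ge\ \tfrac14+y(1-y);
\]
the second inequality holds because $s(1-s)$ increases on $[0,\frac12]$ and $y\le x_2$. Then $y^2\ge\frac18$, so $x_1,x_2,y>\frac13$, and $(1-x_1)^2+(1-x_2)^2+(1-y)^2<\frac43<\frac74$.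
\end{proof}

\subsection{The groups}
By the two lemmas, (C1) applies to the group $\widehat\Gamma$ generated by the fourteen reflections, which we denote by the names of their walls. Let $\Gamma_1=\langle c_v,d_i^\pm\rangle$. By (C2) it is the Coxeter group on these ten involutions with the relations
\begin{equation}\label{eq:cox}
[c_u,c_v]=1,\qquad [d_i^{\epsilon},d_j^{\epsilon'}]=1\ \ (i\neq j),\qquad (c_vd_i^{v_i})^3=1 .
\end{equation}
Let $V=\{1,\sigma_1,\sigma_2,\sigma_3\}$, where $\sigma_i$ fixes $x_i$ and $h$ and negates $x_j,x_k$. This group preserves $P$, permutes the walls of each kind, and is simply transitive on $\mathcal{V}$. It normalizes $\Gamma_1$, and $V\cap\widehat\Gamma=1$ since only the identity of $\widehat\Gamma$ preserves the chamber $P$. Put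
\[
\Gamma=\Gamma_1\rtimes V .
\]
The purpose of $V$ is to permute the four walls $T_v$ transitively, which (A2) requires.

Let $\mathcal{T}$ be the locally finite family of all $\widehat\Gamma$-translates of the $T_v$. Since $T$-walls meet other walls only at right angles, each relation of $\widehat\Gamma$ contains an even number of letters $T$, and there is a homomorphism $\operatorname{sgn}\colon\widehat\Gamma\to\{\pm1\}$ with value $-1$ on the $T_v$ and $+1$ on $\Gamma_1$. The reflection in any member of $\mathcal{T}$ is conjugate to some $T_v$ and has sign $-1$. For $p\in P$ let $S(p)$ be the set of $c$- and $d$-walls through $p$, and $G_{S(p)}\subset\Gamma_1$ the group that they generate.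

\begin{lemma}\label{lem:T}
Let $p\in P$. Then $\operatorname{Stab}_{\widehat\Gamma}(p)\cap\ker\operatorname{sgn}=G_{S(p)}$. If $p$ lies on a member of $\mathcal{T}$, then exactly one wall $T_v$ passes through $p$, and the member is $T_v$. The members of $\mathcal{T}$ are pairwise disjoint.
\end{lemma}

\begin{proof}
At most one wall $T_v$ passes through $p$. If none does, the stabilizer is $G_{S(p)}\subset\ker\operatorname{sgn}$ by (C1), and it contains no reflection in a member of $\mathcal{T}$. If $T=T_v$ does, every wall in $S(p)$ meets $T$ and so is orthogonal to it; the stabilizer is $\langle T\rangle\times G_{S(p)}$, and $G_{S(p)}$ fixes the normal vector $n$ of $T$ at $p$. A reflection of sign $-1$ in the stabilizer has the form $Tg$ with $g\in G_{S(p)}$ and sends $n$ to $-n$, so it is $T$. For the last claim, translate a common point of two members into $P$.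
\end{proof}

Points of open chambers have trivial stabilizer and so miss $\bigcup\mathcal{T}$. Let $U$ be the component of $\mathbb{H}^4\setminus\bigcup\mathcal{T}$ containing the interior of $P$, and let $K=\overline U$. It is an intersection of closed half-spaces, hence closed and convex. Each point of a member $B$ of $\mathcal{T}$ has a neighborhood meeting no other member, so $B\cap K$ is open and closed in $B$; thus $\partial K$ is a disjoint union of entire members of $\mathcal{T}$.

\begin{lemma}\label{lem:K}
We have $K=\Gamma_1P$, the group $\Gamma$ preserves $K$, and the boundary hyperplanes of $K$ are the $\Gamma_1$-translates of the four walls $T_v$. If $g\in\Gamma_1$, $\sigma\in V$ and $p,p'\in P$ satisfy $g\sigma p=p'$, then $\sigma p=p'$ and $g\in G_{S(p')}$. In particular $\operatorname{Stab}_\Gamma(p)=G_{S(p)}\rtimes\operatorname{Stab}_V(p)$.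
\end{lemma}

\begin{proof}
Let $q\in U$ lie in an open chamber. Join an interior point of $P$ to $q$ by a path in $U$ that avoids the faces of codimension two of the tessellation and crosses sides finitely often. It passes through chambers $P=g_0P,g_1P,\dots$ with $g_{n+1}=g_ns_n$ for generators $s_n$, crossing the $g_n$-translate of the wall $s_n$. This translate is not in $\mathcal{T}$, so $s_n$ is a $c$ or a $d$, and all $g_n$ lie in $\Gamma_1$. Such points $q$ are dense in $K$ and $\Gamma_1P$ is closed by local finiteness, so $K\subset\Gamma_1P$. Conversely, let $s$ be a $c$ or a $d$. A relative interior point of the side between $gP$ and $gsP$ has stabilizer $\{1,gsg^{-1}\}\subset\ker\operatorname{sgn}$, so it misses $\bigcup\mathcal{T}$, and the two open chambers lie in the same component. Induction on word length gives $\Gamma_1P\subset K$.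

The group $V$ preserves $P$ and normalizes $\Gamma_1$, so $\Gamma$ preserves $K$. A boundary hyperplane contains a point $gp$ with $g\in\Gamma_1$, $p\in P$, and is $gT_v$ by Lemma~\ref{lem:T}; conversely $T_v$ meets $P\subset K$. Finally, if $g\sigma p=p'$, then $\sigma p$ and $p'$ are points of $P$ in one $\widehat\Gamma$-orbit, so they are equal, and $g$ fixes $p'$ and has sign $+1$.
\end{proof}

\section{The manifold $A$}\label{sec:A}

We need a torsion-free subgroup of finite index in $\Gamma$, and we obtain it as the kernel of a map to a finite group. The largest finite subgroups visible in \eqref{eq:cox} are the groups $\langle c_v,d_1^{v_1},d_2^{v_2},d_3^{v_3}\rangle$ of type $D_4$, so the target has order at least $192$. It turns out that the Weyl group of type $D_4$ itself suffices.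

\subsection{Roots and weights of $D_4$}\label{sub:D4}
Let $\Phi=\{\pm e_a\pm e_b:a<b\}\subset\mathbb{R}^4$ be the set of $24$ \emph{roots}. Let $\Omega=\Omega_e\sqcup\Omega_f\sqcup\Omega_g$ be the set of $24$ unit vectors called \emph{weights}, where $\Omega_e=\{\pm e_a\}$, and $\Omega_f$, $\Omega_g$ consist of the vectors $\frac12(\pm1,\pm1,\pm1,\pm1)$ with an even, respectively odd, number of minus signs. The three sets are called \emph{frames}. Let $W$ be the group of order $192$ of permutations and even sign changes of the coordinates. It preserves $\Phi$ and each frame, is transitive on $\Phi$, and contains $r_\rho$ for $\rho\in\Phi$, which is a transposition, possibly with two sign changes.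

\begin{lemma}\label{lem:D4}
\begin{itemize}
\item[(a)] Each frame is an orthonormal basis together with its negatives. Weights in different frames have product $\pm\frac12$.
\item[(b)] In each frame, every root is $a+b$ for a unique unordered pair of orthogonal weights $a,b$ of that frame, and every such sum is a root. The weights of the frame that have product $1$ with the root are $a$ and $b$, and four weights of the frame are orthogonal to it.
\item[(c)] $W$ acts simply transitively on the ordered triples of mutually orthogonal weights in each frame.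
\end{itemize}
\end{lemma}

\begin{proof}
(a) Two half-integral vectors differing in $n$ signs have product $1-\frac n2$, and $n$ is even exactly when they are in the same frame. (b) Orthogonal weights of $\Omega_f$ or $\Omega_g$ differ in two signs, so their sum is a root. Each frame gives $\binom42\cdot4=24$ distinct sums, hence all roots. The rest follows from (a). (c) An isometry fixing such a triple is $1$ or $r_b$, where $\pm b$ is the remaining pair of the frame. If $a$ lies in another frame, then $\langle r_ba,a\rangle=1-2\langle a,b\rangle^2=\frac12$, so $r_ba$ is not in the frame of $a$ and $r_b\notin W$. Thus $W$ acts freely on a set of $8\cdot6\cdot4=192$ elements.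
\end{proof}

\subsection{The homomorphism to $W$}
Take the four orthogonal roots
\[
\rho_0=e_3+e_4,\quad\beta_1=e_1-e_2,\quad\beta_2=e_1+e_2,\quad\beta_3=e_3-e_4,
\]
and for $v\in\mathcal{V}$ put $\alpha_v=\frac12(\rho_0+\sum_iv_i\beta_i)$. These are the roots $e_1+e_3$, $e_4-e_2$, $e_2+e_4$, $e_3-e_1$, and $\langle\alpha_u,\alpha_v\rangle=\frac12(1+u\cdot v)=0$ for $u\ne v$, while $\langle\alpha_v,\beta_i\rangle=v_i$. Define
\[
\varphi\colon\Gamma\to W,\qquad d_i^\pm\mapsto r_{\beta_i},\qquad c_v\mapsto r_{\alpha_v},\qquad \sigma_i\mapsto r_{\beta_j}r_{\beta_k}.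
\]
This is a homomorphism. Reflections in orthogonal roots commute and reflections in roots with product $\pm1$ have product of order $3$, which gives \eqref{eq:cox}. The $r_{\beta_i}$ are commuting involutions, which gives the relations of $V$ and the relations $\sigma d_i^{\pm}\sigma^{-1}\in\{d_i^+,d_i^-\}$. Finally $r_{\beta_j}r_{\beta_k}\alpha_v=\alpha_{\sigma_iv}$ gives $\sigma_ic_v\sigma_i^{-1}=c_{\sigma_iv}$. The two parallel walls $d_i^\pm$ have the same image, and this will make the cusp groups consist of translations.

Call a set $S$ of $c$- and $d$-walls \emph{admissible} if its members meet pairwise. It contains at most one of $d_i^+,d_i^-$, and if it contains $c_v$ and $d_i^\epsilon$ then $\epsilon=v_i$. Sorting by the number of $c$-walls, we see that the admissible sets are the subsets of the following: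
\begin{itemize}
\item[(i)] $\{d_1^{\epsilon_1},d_2^{\epsilon_2},d_3^{\epsilon_3}\}$, of type $A_1^3$;
\item[(ii)] $\{c_v,d_1^{v_1},d_2^{v_2},d_3^{v_3}\}$, of type $D_4$;
\item[(iii)] $\{c_u,c_v,d_i^{v_i}\}$ with $u_i=v_i$, of type $A_3$;
\item[(iv)] $\{c_v:v\in\mathcal{V}\}$, of type $A_1^4$.
\end{itemize}

\begin{lemma}\label{lem:faithful}
If $S$ is admissible, $\varphi$ is injective on $G_S$. For each $v$ the reflections $r_{\alpha_v},r_{\beta_1},r_{\beta_2},r_{\beta_3}$ generate $W$; in particular $\varphi(\Gamma_1)=W$.
\end{lemma}

\begin{proof}
Use the vectors $\alpha_v$ for $c_v$ and $-\epsilon\beta_i$ for $d_i^\epsilon$; the products are then $0$ or $-1$ as (C3) requires. Independence holds in (i) and (iv) by orthogonality, in (ii) because only $\alpha_v$ involves $\rho_0$, and in (iii) because $\alpha_u-\alpha_v=u_j\beta_j+u_k\beta_k$. In case (ii) the image has order $192=|W|$.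
\end{proof}

Let $\Delta=\ker\varphi$, of index $192$ in $\Gamma$. The homomorphism $\det\circ\varphi$ is $-1$ on the reflections $c,d$ and $+1$ on $V$, so it is the orientation character and $\Delta$ preserves orientation.

\begin{proposition}\label{prop:A}
The group $\Delta$ acts freely on $K$ and transitively on its boundary hyperplanes. The manifold $A=K/\Delta$ has volume $48\operatorname{vol}(P)$ and compact boundary. Thus \emph{(A1)} and \emph{(A2)} hold.
\end{proposition}

\begin{proof}
\emph{Freeness.} Since $\Delta$ is normal in $\Gamma$ and $K=\Gamma P$, it suffices to show that $\varphi$ is injective on $G_S\rtimes\operatorname{Stab}_V(p)$ for $p=(x,h)\in P$ and $S=S(p)$, which is admissible. By Lemma~\ref{lem:faithful} we must only exclude that $\sigma_i$ fixes $p$ and $r_{\beta_j}r_{\beta_k}\in\varphi(G_S)$. In that case $x_j=x_k=0$, so $S$ contains no $d_j^\pm$ or $d_k^\pm$, and $S$ contains $c_v$ if and only if it contains $c_{\sigma_iv}$. There are three cases.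
\begin{itemize}
\item $S$ contains no $c$-wall. Then $\varphi(G_S)\subset\langle r_{\beta_i}\rangle$, which fixes $\beta_j$, while $r_{\beta_j}r_{\beta_k}$ negates it.
\item $S$ contains no $d$-wall. Then $\varphi(G_S)$ preserves each line $\mathbb{R}\alpha_v$, while $r_{\beta_j}r_{\beta_k}\alpha_v=\alpha_{\sigma_iv}\perp\alpha_v$.
\item $S$ contains both kinds. Then $S=\{c_v,c_{\sigma_iv},d_i^{v_i}\}$. The roots $\alpha_v,\alpha_{\sigma_iv},\beta_i$ lie in the span of $\rho_0$, $\beta_i$, $v_j\beta_j+v_k\beta_k$, so $\varphi(G_S)$ fixes $v_j\beta_j-v_k\beta_k$, while $r_{\beta_j}r_{\beta_k}$ negates it.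
\end{itemize}

\emph{Transitivity.} By Lemma~\ref{lem:K} and the transitivity of $V$ on the $T_v$, the group $\Gamma$ is transitive on boundary hyperplanes. The stabilizer of $T_v$ contains the reflections in the orthogonal walls $c_u$ ($u\ne v$) and $d_i^{-v_i}$ ($i=1,2,3$), whose images generate $W$ by Lemma~\ref{lem:faithful}. Hence $\Gamma=\Delta\cdot\operatorname{Stab}_\Gamma(T_v)$.

\emph{Volume and boundary.} We have $K/\Gamma=P/V$, so $\operatorname{vol}(A)=192\cdot\frac14\operatorname{vol}(P)$. The boundary $\partial K$ is the $\Gamma$-orbit of the compact set $\bigcup_v(P\cap T_v)$, and $\Delta$ has finite index.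
\end{proof}

\subsection{The cusps}
Let $\Gamma_\infty=\langle d_i^\pm\rangle\rtimes V$, a group of Euclidean isometries of $\mathbb{R}^3$, let $O=\{h>2\}$, and let $\tau_\lambda$ denote the translation by $\lambda\in\mathbb{R}^3$.

\begin{proposition}\label{prop:cusps}
The stabilizer of $\infty$ in $\Gamma$ is $\Gamma_\infty$, and $\Delta\cap\Gamma_\infty=\{\tau_\lambda:\lambda\in\Lambda\}$, where
\[
\Lambda=\{\lambda\in(2\mathbb{Z})^3:\lambda_1+\lambda_2+\lambda_3\in4\mathbb{Z}\}.
\]
The manifold $A$ has $24$ cusps, each with cross-section the flat torus $\mathbb{R}^3/\Lambda$, and is compact outside them. The cusps correspond to the cosets in $W/\varphi(\Gamma_\infty)$.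
\end{proposition}

\begin{proof}
The $c$- and $T$-walls lie below $h=2$, so $P\cap O=[-1,1]^3\times(2,\infty)$, and $O\subset K$ is the union of the $\langle d_i^\pm\rangle$-translates of this set. Let $\gamma\in\Gamma$ with $p,\gamma p\in O$. Choose $g_1,g_2\in\langle d_i^\pm\rangle$ with $g_1p$ and $g_2\gamma p$ in $P\cap O$, and apply Lemma~\ref{lem:K} to $g_2\gamma g_1^{-1}$. Only $d$-walls meet $O$, so $g_2\gamma g_1^{-1}\in\Gamma_\infty$ and $\gamma\in\Gamma_\infty$. Thus the horoballs $\gamma O$ are equal or disjoint. An element fixing $\infty$ maps $O$ to a horoball at $\infty$, which meets $O$, so it lies in $\Gamma_\infty$. The complement in $K$ of the smaller horoballs $\gamma\{h>3\}$ is the $\Gamma$-orbit of the compact set $P\cap\{h\le3\}$, hence compact modulo $\Delta$. So the cusps correspond to $\Delta\backslash\Gamma/\Gamma_\infty=W/\varphi(\Gamma_\infty)$, and since $\Delta$ is normal their groups are $\Gamma$-conjugates of $\Delta\cap\Gamma_\infty$.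

On the generators of $\Gamma_\infty$, the map $\varphi$ is the linear part, a diagonal sign matrix, followed by the isomorphism onto $\langle r_{\beta_1},r_{\beta_2},r_{\beta_3}\rangle$. So $\varphi(\Gamma_\infty)$ has order $8$, there are $192/8=24$ cusps, and $\Delta\cap\Gamma_\infty$ consists of the translations. An element $g\in\langle d_i^\pm\rangle$ acts on each coordinate, independently, by $x_i\mapsto x_i+4n$ or $x_i\mapsto-x_i+2+4n$. The product $g\sigma$ is a translation when $g$ and $\sigma$ have the same linear part. For $\sigma=1$ this gives $(4\mathbb{Z})^3$, and for $\sigma=\sigma_i$ the vectors with $\lambda_i\equiv0$ and $\lambda_j\equiv\lambda_k\equiv2\pmod4$. Together these form $\Lambda$.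
\end{proof}

The shortest nonzero vectors of $\Lambda$ are the twelve vectors with two entries $\pm2$ and one entry $0$. They generate $\Lambda$, since they generate $(4\mathbb{Z})^3$, as in $(2,2,0)+(2,-2,0)=(4,0,0)$, and represent its cosets in $\Lambda$.

\section{The group $\Delta$ and twelve cubes}\label{sec:presentation}

Working directly with a subgroup of index $192$ would be unwieldy. The way around is that $\varphi$ splits over a finite subgroup $D$, that $D$ and $\Gamma_\infty$ generate $\Gamma$ almost freely, and that $D$ permutes the cusp groups as $W$ permutes the roots.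

\subsection{An amalgam}
Put $v_*=(1,1,1)$, $c=c_{v_*}$, $D=\langle c,d_1^+,d_2^+,d_3^+\rangle$ and $D_0=\langle d_1^+,d_2^+,d_3^+\rangle$. By Lemma~\ref{lem:faithful}, $\varphi$ restricts to an isomorphism $D\to W$, so $\Gamma=\Delta\rtimes D$. We identify $D$ with $W$, so that $D$ acts both on $\mathbb{H}^4$ and on $\mathbb{R}^4$. In the coordinates $y=x-v_*$ the group $D_0$ acts by sign changes, $\Gamma_\infty=\Lambda\rtimes D_0$, and
\[
\sigma_i=\tau_{\lambda(i)}\,d_j^+d_k^+,\qquad \lambda(i)_i=0,\quad\lambda(i)_j=\lambda(i)_k=-2,
\]
because $x_j\mapsto-x_j$ reads $y_j\mapsto-y_j-2$.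

\begin{lemma}\label{lem:amalgam}
The group $\Gamma$ is the quotient $Q$ of $D*_{D_0}\Gamma_\infty$ by the normal closure of the three commutators $[c,\sigma_ic\sigma_i^{-1}]$.
\end{lemma}

\begin{proof}
The commutators are trivial in $\Gamma$ because $\sigma_ic\sigma_i^{-1}=c_{\sigma_iv_*}$, so there is a map $Q\to\Gamma$. To define an inverse, send $d_i^\pm$ and $\sigma\in V$ to their images from $\Gamma_\infty$, and $c_{\sigma v_*}$ to $\sigma c\sigma^{-1}$. The defining relations of $\Gamma_1\rtimes V$ hold in $Q$. Those involving only $d$'s and $V$ hold in $\Gamma_\infty$. The relations $c_v^2=1$ and $\sigma c_v\sigma^{-1}=c_{\sigma v}$ hold by definition. For $v=\sigma v_*$ we have $\sigma d_i^+\sigma^{-1}=d_i^{v_i}$, so $(c_vd_i^{v_i})^3$ is the $\sigma$-conjugate of $(cd_i^+)^3=1$. Any $u\neq v$ is $\sigma\sigma_iv_*$ for some $i$, so $[c_v,c_u]$ is the $\sigma$-conjugate of $[c,\sigma_ic\sigma_i^{-1}]$. The two maps are mutually inverse on generators.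
\end{proof}

The stabilizer of $\rho_0$ in $W$ has order $192/24=8$ and contains $D_0$, so it equals $D_0$, and $wD_0\mapsto w\rho_0$ is a bijection $D/D_0\to\Phi$. By Proposition~\ref{prop:cusps} the cusps of $A$ are therefore indexed by the roots, with $\rho$ and $-\rho$ indexing different cusps. For $\rho\in\Phi$ let $\Lambda_\rho\subset\rho^\perp$ be the lattice generated by the twelve weights orthogonal to $\rho$; then $w\Lambda_\rho=\Lambda_{w\rho}$. For $\rho_0$ these weights are the vectors $\frac12(\pm\beta_i\pm\beta_j)$: the pair $\beta_1,\beta_2$ gives $\pm e_1,\pm e_2$, and the other two pairs give the eight half-integral vectors whose last two entries are opposite. Hence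
\[
\iota\colon\mathbb{R}^3\to\rho_0^\perp,\qquad\iota(\lambda)=\tfrac14(\lambda_1\beta_1+\lambda_2\beta_2+\lambda_3\beta_3)
\]
is a $D_0$-equivariant similarity that maps $\Lambda$ onto $\Lambda_{\rho_0}$ and the shortest vectors onto these weights. In particular the weights orthogonal to $\rho$ are shortest vectors of $\Lambda_\rho$, hence primitive.

Let $\mathcal{F}$ be the free product of the $24$ groups $\Lambda_\rho$, with inclusions $t_\rho\colon\Lambda_\rho\to\mathcal{F}$, and let $D$ act on $\mathcal{F}$ by $w\,t_\rho(a)\,w^{-1}=t_{w\rho}(wa)$.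

\begin{lemma}\label{lem:free}
There is an isomorphism $D*_{D_0}\Gamma_\infty\to\mathcal{F}\rtimes D$ that is the identity on $D$ and sends $\tau_\lambda$ to $t_{\rho_0}(\iota\lambda)$.
\end{lemma}

\begin{proof}
The map is defined on $\Gamma_\infty=\Lambda\rtimes D_0$ because $\iota$ is $D_0$-equivariant and $D_0$ fixes $\rho_0$. For the inverse send $D$ identically and $t_{w\rho_0}(w\iota\lambda)$ to $w\tau_\lambda w^{-1}$. If $w$ is replaced by $ww_0$ with $w_0\in D_0$, then $\lambda$ is replaced by $w_0^{-1}\lambda$, and $ww_0\tau_{w_0^{-1}\lambda}w_0^{-1}w^{-1}=w\tau_\lambda w^{-1}$. So this is well defined on $\mathcal{F}$, it respects the action of $D$, and the two maps are mutually inverse on generators.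
\end{proof}

\subsection{The presentation}
For mutually orthogonal weights $z,u,\omega$ in a common frame let
\[
R(z,u,\omega)=t_{z-\omega}(u)\;t_{z-u}(-\omega)\;t_{z+\omega}(-u)\;t_{z+u}(\omega)\in\mathcal{F},
\]
which makes sense by Lemma~\ref{lem:D4}(b). Note that $wR(z,u,\omega)w^{-1}=R(wz,wu,w\omega)$.

\begin{proposition}\label{prop:presentation}
The group $\Delta$ is the quotient of $\mathcal{F}$ by the normal closure of all $R(z,u,\omega)$. The induced maps $t_\rho\colon\Lambda_\rho\to\Delta$, given by $t_{w\rho_0}(w\iota\lambda)=w\tau_\lambda w^{-1}$, are injective and represent the $24$ cusp groups; thus \emph{(A3)} holds.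
\end{proposition}

\begin{proof}
We compute the relators of Lemma~\ref{lem:amalgam} in $\mathcal{F}\rtimes D$. Fix $i$ and put
\[
z=\tfrac12(\rho_0-\beta_i),\qquad u=\tfrac12(\rho_0+\beta_i),\qquad\omega=\tfrac12(\beta_j+\beta_k).
\]
These vectors are orthonormal, and $\rho_0=z+u$, $\alpha_{v_*}=u+\omega$, $\alpha_{\sigma_iv_*}=u-\omega$. Let $t=\tau_{\lambda(i)}=t_{z+u}(-\omega)$, and let $c'\in D$ be the conjugate of $c$ by $d_j^+d_k^+$. Then $c=r_{u+\omega}$ and $c'=r_{u-\omega}$ commute and fix $z$; $c$ exchanges $u$ and $-\omega$, and $c'$ exchanges $u$ and $\omega$. We have $\sigma_ic\sigma_i^{-1}=tc't^{-1}$. Writing $t^w=wtw^{-1}$ and using $cc'c=c'$, we get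
\[
[c,tc't^{-1}]=ctc't^{-1}\cdot ctc't^{-1}=t^c\,(t^{cc'})^{-1}\,(cc'c)\,tc'\,t^{-1}=t^c\,(t^{cc'})^{-1}\,t^{c'}\,t^{-1}.
\]
Now $t^c=t_{z-\omega}(u)$, $t^{c'}=t_{z+\omega}(-u)$, and $t^{cc'}=t_{z-u}(\omega)$ since $cc'$ negates $u$ and $\omega$. So the relator is $R(z,u,\omega)$. The triples $(z,u,\omega)$ are
\[
\begin{array}{ll}
i=1: & \tfrac12(-1,1,1,1),\ \tfrac12(1,-1,1,1),\ \tfrac12(1,1,1,-1)\in\Omega_g,\\[2pt]
i=2: & \tfrac12(-1,-1,1,1),\ \tfrac12(1,1,1,1),\ \tfrac12(1,-1,1,-1)\in\Omega_f,\\[2pt]
i=3: & e_4,\ e_3,\ e_1\in\Omega_e,
\end{array}
\]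
one in each frame. By Lemma~\ref{lem:D4}(c) their $D$-conjugates are all the $R(z,u,\omega)$. The normal closure $\mathcal{N}$ of the three relators in $\mathcal{F}\rtimes D$ is the normal closure in $\mathcal{F}$ of their $D$-conjugates, so $\Gamma=(\mathcal{F}/\mathcal{N})\rtimes D$. The projection to $D$ agrees with $\varphi$ on $D$ and on $\Lambda$, so $\Delta=\mathcal{F}/\mathcal{N}$. The group $t_{w\rho_0}(\Lambda_{w\rho_0})=w(\Delta\cap\Gamma_\infty)w^{-1}$ is the stabilizer in $\Delta$ of $w\infty$, and these points represent the cusps.
\end{proof}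

\subsection{Cubes}
For $a\in\Omega$ with frame $\{\pm a,\pm b_1,\pm b_2,\pm b_3\}$ let $C_a=C_{-a}$ be the cube in $a^\perp$ with vertices $\pm b_1\pm b_2\pm b_3$. There are twelve cubes. The midpoints of the edges of $C_a$ are the twelve roots orthogonal to $a$. An oriented edge with midpoint $\rho$ runs from $\rho-b$ to $\rho+b$ for a weight $b\perp\rho$; we call $\pm b$ its \emph{direction} and give it the \emph{label} $t_\rho(b)$, so that reversing the edge inverts the label. Conversely, a root $\rho$ and a weight $\pm b\perp\rho$ determine an edge of exactly one cube, namely $C_a$, where $\pm a$ is the other pair in the frame of $b$ that is orthogonal to $\rho$. The $12\cdot12$ edges thus match the $24\cdot6$ generators of $\Delta$ up to inversion.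

Label an edge path by the product of its labels, written from right to left. The path
\[
z+u-\omega\ \to\ z+u+\omega\ \to\ z-u+\omega\ \to\ z-u-\omega\ \to\ z+u-\omega
\]
goes around the face with center $z$; its edges have labels $t_{z+u}(\omega)$, $t_{z+\omega}(-u)$, $t_{z-u}(-\omega)$, $t_{z-\omega}(u)$, so its label is $R(z,u,\omega)$. The surface of a cube is simply connected, so every closed edge path in a cube has trivial label in $\Delta$.

Let $\psi\colon\Delta\to\Pi$ be a homomorphism. A weight $b\perp\rho$ is \emph{dead at $\rho$} if $\psi(t_\rho(b))=1$; the corresponding edge is then called dead, and $-b$ is dead as well. A root is \emph{full} if all weights orthogonal to it are dead at it. If all roots are full, $\psi$ is trivial. Death spreads by two rules.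
\begin{itemize}
\item \textbf{Lattice rule.} If $b\perp\rho$ is an integral combination of weights dead at $\rho$, then $b$ is dead at $\rho$, since $t_\rho$ is a homomorphism.
\item \textbf{Cube rule.} If the endpoints of an edge of $C_a$ are joined by a path of dead edges of $C_a$, then the edge is dead, since it closes the path up.
\end{itemize}
The lattice rule passes information between cubes at a fixed root, and the cube rule passes it between roots in a fixed cube. For example, seven dead edges forming a spanning tree of a cube kill all twelve.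

\section{Boundary hyperplanes indexed by weights}\label{sec:boundary}

To apply Lemma~\ref{lem:eta} we need boundary hyperplanes that the generators $t_\rho(b)$ carry to one another. The $D$-translates of the three walls $T_v$, $v\ne v_*$, serve, and they are indexed by $\Omega$.

\begin{proposition}\label{prop:B}
There are boundary hyperplanes $B_z$ of $K$, for $z\in\Omega$, such that $t_\rho(z'-z)B_z=B_{z'}$ whenever $\langle z,\rho\rangle=\langle z',\rho\rangle=1$. For fixed $\rho$ these differences $z'-z$ lie in $\Lambda_\rho$ and generate it.
\end{proposition}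

\begin{proof}
Let $z_i=\frac12(\rho_0-\beta_i)$; the proof of Proposition~\ref{prop:presentation} shows that $z_1,z_2,z_3$ lie one in each frame. Since $W$ is transitive on each frame, $\operatorname{Stab}_D(z_i)$ has order $192/8=24$. The roots $\beta_j,\alpha_{v_*},\beta_k$ are orthogonal to $z_i$, so the group $\langle d_j^+,c,d_k^+\rangle$, of type $A_3$ and order $24$, fixes $z_i$ and is this stabilizer. By Table~\ref{tab:walls} the walls $d_j^+,c,d_k^+$ are orthogonal to $T_{\sigma_iv_*}$, so the stabilizer preserves $T_{\sigma_iv_*}$. Hence $B_{wz_i}=wT_{\sigma_iv_*}$, for $w\in D$, is well defined, and $wB_z=B_{wz}$ for all $w,z$.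

By Lemma~\ref{lem:D4}(b) six weights have product $1$ with $\rho_0$; they are $\frac12(\rho_0\pm\beta_i)$. The hemisphere $B_{z_i}$ has center $-\sigma_iv_*$, that is, $y_i=-2$, $y_j=y_k=0$, and applying $d_i^+$ shows that the hemisphere of $\frac12(\rho_0+\beta_i)$ has center $y_i=2$, $y_j=y_k=0$. So for these six $z$ the hemisphere $B_z$ has squared radius $\frac74$ and center $y=\iota^{-1}(z-\frac12\rho_0)$. The nonzero differences $z'-z$ are the generators $\frac12(\pm\beta_i\pm\beta_j)$ of $\Lambda_{\rho_0}$ and the vectors $\pm\beta_i$, each a sum of two generators. The element $t_{\rho_0}(z'-z)$ is the translation by $\iota^{-1}(z'-z)$, which carries $B_z$ to $B_{z'}$. Conjugating by $D$ gives the statement for all $\rho$.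
\end{proof}

Form $X(s,s')$ as in Section~\ref{sec:double} with $B_0=B_{e_1}$, and put $\eta_z=\eta(B_z)$, so that $\eta_{e_1}=1$. Lemma~\ref{lem:eta} and Proposition~\ref{prop:B} give, for $\langle z,\rho\rangle=\langle z',\rho\rangle=1$,
\begin{equation}\label{eq:compare}
t_\rho(z'-z)'=\eta_{z'}^{-1}\,t_\rho(z'-z)\,\eta_z\quad\text{in }\Pi .
\end{equation}

\begin{corollary}\label{cor:stageone}
\begin{itemize}
\item[(a)] If $s(\rho)=s'(\rho)=\pm(z'-z)$ with $\langle z,\rho\rangle=\langle z',\rho\rangle=1$, then $\eta_z=\eta_{z'}$.
\item[(b)] If $\eta_z=1$ for all $z\in\Omega$, then $\Pi$ is a quotient of $\Delta$ in which both $t_\rho(s(\rho))$ and $t_\rho(s'(\rho))$ are trivial for every $\rho$.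
\end{itemize}
\end{corollary}

\begin{proof}
(a) Both $t_\rho(z'-z)$ and $t_\rho(z'-z)'$ are trivial by \eqref{eq:vK}. (b) By \eqref{eq:compare} the two maps $\Lambda_\rho\to\Pi$ agree on generators; since the cusp groups generate $\Delta$, we get $\delta=\delta'$ for all $\delta\in\Delta$.
\end{proof}

\section{The slopes and simple connectivity}\label{sec:slopes}

\subsection{Names for roots and weights}
Put
\[
f_4=\tfrac12(1,1,1,1),\qquad f_k=f_4-e_k-e_4\ \ (k=1,2,3),\qquad g_a=f_4-e_a\ \ (a=1,\dots,4).
\]
Then $\Omega_e=\{\pm e_a\}$, $\Omega_f=\{\pm f_a\}$, $\Omega_g=\{\pm g_a\}$. Table~\ref{tab:roots} names the $24$ roots and expresses them in the three frames; each entry follows from the definitions and $2f_4=e_1+e_2+e_3+e_4$, for instance $f_i+f_j=2f_4-e_i-e_j-2e_4=e_k-e_4$. By Lemma~\ref{lem:D4}(b), the summands of a root are the weights having product $1$ with it, and the basis vectors that do not occur are the weights orthogonal to it.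

\begin{table}[ht]
\centering
\begin{tabular}{lllll}
\hline
root & in $\Omega_e$ & in $\Omega_f$ & in $\Omega_g$ & orthogonal weights\\
\hline
$H_{ij}$ & $e_i-e_j$ & $f_j-f_i$ & $g_j-g_i$ & $e_k,e_4;\ f_k,f_4;\ g_k,g_4$\\
$E_k^\pm$ & $\pm(e_i+e_j)$ & $\pm(f_4+f_k)$ & $\pm(g_4+g_k)$ & $e_k,e_4;\ f_i,f_j;\ g_i,g_j$\\
$F_k^\pm$ & $\pm(e_k-e_4)$ & $\pm(f_i+f_j)$ & $\pm(g_4-g_k)$ & $e_i,e_j;\ f_k,f_4;\ g_i,g_j$\\
$G_k^\pm$ & $\pm(e_k+e_4)$ & $\pm(f_4-f_k)$ & $\pm(g_i+g_j)$ & $e_i,e_j;\ f_i,f_j;\ g_k,g_4$\\
\hline
\end{tabular}
\caption{The $24$ roots in the three frames; orthogonal weights are given up to sign.}\label{tab:roots}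
\end{table}

For every ordering $(i,j,k)$ we have the identities
\begin{equation}\label{eq:lin}
e_k=f_i+g_j,\qquad f_k=e_i-g_j,\qquad g_k=e_i-f_j .
\end{equation}
Indeed $f_i+g_j=2f_4-e_i-e_j-e_4=e_k$, and the other two are this identity for the orderings $(k,j,i)$ and $(j,k,i)$.

\begin{lemma}\label{lem:lattice}
The following hold for any homomorphism $\psi$ and every ordering $(i,j,k)$.
\begin{itemize}
\item[$(\mathrm{L}_H)$] If $e_k,f_k,g_k$ are dead at $H_{ij}$, then $H_{ij}$ is full.
\item[$(\mathrm{L}_E)$] Let $e_k$ be dead at $E_k^\pm$. Then $f_i$ is dead there if and only if $g_j$ is, and if two of $f_i,f_j,e_4$ are dead, the root is full.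
\item[$(\mathrm{L}_F)$] Let $f_k$ be dead at $F_k^\pm$. Then $e_i$ is dead there if and only if $g_j$ is, and if two of $e_i,e_j,f_4$ are dead, the root is full.
\item[$(\mathrm{L}_G)$] Let $g_k$ be dead at $G_k^\pm$. Then $e_i$ is dead there if and only if $f_j$ is, and if two of $e_i,e_j,g_4$ are dead, the root is full.
\end{itemize}
\end{lemma}

\begin{proof}
For $(\mathrm{L}_H)$ use $e_4=g_k-f_k$, $f_4=e_k+g_k$, $g_4=f_4-e_4$. The equivalences come from \eqref{eq:lin}. Table~\ref{tab:roots} gives $f_i+f_j+e_4=e_k$, $e_i+e_j-f_4=f_k$, $e_i+e_j-g_4=g_k$; so if two of the three named weights are dead, so is the third, and the equivalences kill the remaining two weights.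
\end{proof}

\subsection{The slopes}
The slopes must serve two purposes that compete: equal slopes $s(\rho)=s'(\rho)$ feed stage one, and unequal slopes give the second relation at a cusp in stage two. Table~\ref{tab:slopes} uses equal slopes at fourteen roots, needs unequal ones at eight, and leaves two slopes free. Each listed weight is orthogonal to its root by Table~\ref{tab:roots}, hence a primitive vector of $\Lambda_\rho$.

\begin{table}[ht]
\centering
\begin{tabular}{c|cccccccc}
\hline
$\rho$ & $F_k^\pm$ & $E_3^\pm$ & $H_{12}$ & $H_{23}$ & $H_{31}$ & $H_{21}$ & $H_{32}$ & $H_{13}$\\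
$s=s'$ & $f_k$ & $e_3$ & $e_3$ & $e_1$ & $e_2$ & $g_3$ & $g_1$ & $f_2$\\
\hline
\end{tabular}

\medskip
\begin{tabular}{c|cccccccccc}
\hline
$\rho$ & $G_1^+$ & $G_2^+$ & $G_3^+$ & $G_1^-$ & $G_2^-$ & $G_3^-$ & $E_1^+$ & $E_2^+$ & $E_1^-$ & $E_2^-$\\
$s$ & $g_1$ & $g_2$ & $e_1$ & $g_1$ & $g_2$ & $g_3$ & $e_1$ & $e_2$ & $e_1$ & $e_2$\\
$s'$ & $e_3$ & $e_3$ & $e_2$ & $e_2$ & $e_1$ & $e_2$ & $f_3$ & $f_3$ & $*$ & $*$\\
\hline
\end{tabular}
\caption{The slopes. A star stands for an arbitrary primitive vector of $\Lambda_\rho$.}\label{tab:slopes}
\end{table}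

\begin{theorem}\label{thm:pi1}
For the slopes of Table~\ref{tab:slopes}, with any choice of $s'(E_1^-)$ and $s'(E_2^-)$, the manifold $X(s,s')$ is simply connected.
\end{theorem}

The proof occupies the rest of this section.

\subsection{Stage one: the two copies of $\Delta$ coincide}
We apply Corollary~\ref{cor:stageone}(a), writing $z\approx z'$ for $\eta_z=\eta_{z'}$. In each line below, the slope is written as a difference of two summands of the root in Table~\ref{tab:roots}, using the definitions and \eqref{eq:lin}.
\[
\begin{array}{lll}
F_k^+ & f_k=g_4-e_k=(-e_4)-(-g_k) & g_4\approx e_k,\ \ -e_4\approx-g_k\\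
F_k^- & -f_k=(-g_4)-(-e_k)=e_4-g_k & -g_4\approx-e_k,\ \ e_4\approx g_k\\
E_3^+ & e_3=f_4-g_3=g_4-f_3 & f_4\approx g_3,\ \ g_4\approx f_3\\
E_3^- & -e_3=(-f_4)-(-g_3)=(-g_4)-(-f_3) & -f_4\approx-g_3,\ \ -g_4\approx-f_3\\
H_{12} & e_3=f_2-(-g_1)=g_2-(-f_1) & f_2\approx-g_1,\ \ g_2\approx-f_1\\
H_{23} & e_1=f_3-(-g_2)=g_3-(-f_2) & f_3\approx-g_2,\ \ g_3\approx-f_2\\
H_{31} & e_2=f_1-(-g_3)=g_1-(-f_3) & f_1\approx-g_3,\ \ g_1\approx-f_3\\
H_{13} & f_2=e_1-g_3 & e_1\approx g_3
\end{array}
\]
Let $I=\{g_4,e_1,e_2,e_3,f_3\}$ and $J=\{e_4,g_1,g_2,g_3,f_4,-f_1,-f_2\}$. The sets $I,J,-I,-J$ partition $\Omega$, and $\eta$ is constant on each. In $I$ every element is related to $g_4$, and in $-I$ to $-g_4$. In $J$ the $g_k$ are related to $e_4$, and $f_4\approx g_3$, $-f_1\approx g_2$, $-f_2\approx g_3$. In $-J$ the $-g_k$ are related to $-e_4$, and $-f_4\approx-g_3$, $f_1\approx-g_3$, $f_2\approx-g_1$. The three remaining relations $f_3\approx-g_2$, $e_1\approx g_3$, $g_1\approx-f_3$ link $I$ to $-J$, $I$ to $J$, and $J$ to $-I$. As $\eta_{e_1}=1$, all $\eta_z$ equal $1$. By Corollary~\ref{cor:stageone}(b), $\Pi$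 is the image of a homomorphism $\psi\colon\Delta\to\Pi$ for which every weight listed in Table~\ref{tab:slopes} is dead at its root. It remains to show that all roots are full.

\subsection{Stage two, first step: the cubes $C_{e_4}$, $C_{f_4}$, $C_{g_4}$}
Let $\xi$ be one of the letters $e,f,g$. The cube $C_{\xi_4}$ has axes $\xi_1,\xi_2,\xi_3$, and we record a vertex by its signs. The edges with midpoints $\xi_i+\xi_j$ and direction $\xi_k$ form the star of $(+++)$, and those with midpoints $-\xi_i-\xi_j$ form the star of $(---)$. The two stars are disjoint and cover the eight vertices. Their midpoints are the roots $E_k^\pm$, $F_k^\pm$, $G_k^\pm$ for $\xi=e,f,g$. The other six edges have midpoints $\xi_i-\xi_j$, which are the roots $H$, and direction $\xi_k$; each of them joins the two stars. In each cube the slopes $s$ provide a spanning tree of dead edges.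
\begin{itemize}
\item $C_{e_4}$: both stars are dead since $s(E_k^\pm)=e_k$, and $H_{12}=e_1-e_2$ with direction $e_3$ joins $(+-+)$ to $(+--)$.
\item $C_{f_4}$: both stars are dead since $s(F_k^\pm)=f_k$, and $H_{13}=f_3-f_1$ with direction $f_2$ joins $(-++)$ to $(--+)$.
\item $C_{g_4}$: the star of $(---)$ is dead. The edges at $G_1^+$ and $G_2^+$ join $(+++)$ to $(-++)$ and to $(+-+)$. The edge at $H_{21}=g_1-g_2$ with direction $g_3$ joins $(+-+)$ to $(+--)$, and the edge at $H_{32}=g_2-g_3$ with direction $g_1$ joins $(++-)$ to $(-+-)$.
\end{itemize}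
By the cube rule all edges of the three cubes are dead. So $e_k,f_k,g_k$ are dead at $H_{ij}$, and \emph{all six roots $H_{ij}$ are full} by $(\mathrm{L}_H)$. Also $e_k$ is dead at $E_k^\pm$, $f_k$ at $F_k^\pm$, and $g_k$ at $G_k^\pm$, so $(\mathrm{L}_E)$, $(\mathrm{L}_F)$, $(\mathrm{L}_G)$ are available everywhere. Note that $g_3$ has died at $G_3^+$ without being a slope there; this is why both slopes at $G_3^+$ could be spent on $e_1$ and $e_2$.

\subsection{Stage two, second step: the other nine cubes}
In this step $i<j$. The cube $C_{\xi_k}$ has axes $\xi_i,\xi_j,\xi_4$, and we record signs in this order. The two edges with midpoints $\pm(\xi_i-\xi_j)$ belong to $H$-roots and are dead. Contract them to points $p=\{(+-\pm)\}$ and $q=\{(-+\pm)\}$, and put $n_\pm=(++\pm)$, $m_\pm=(--\pm)$. Figure~\ref{fig:cube} shows the resulting graph, and Table~\ref{tab:edges} translates its midpoints into the names of Table~\ref{tab:roots}. We write $\sim$ for ``joined by dead edges''; an edge whose ends satisfy $\sim$ is dead.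

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node (p) at (-4.5,0) {$p$};
\node (q) at (4.5,0) {$q$};
\node (a) at (0,2.7) {$n_+$};
\node (b) at (0,1) {$n_-$};
\node (c) at (0,-1) {$m_+$};
\node (d) at (0,-2.7) {$m_-$};
\draw (p) -- node[pos=0.6,fill=white,inner sep=1pt] {$\xi_i+\xi_4$} (a);
\draw (q) -- node[pos=0.6,fill=white,inner sep=1pt] {$\xi_j+\xi_4$} (a);
\draw (p) -- node[pos=0.6,fill=white,inner sep=1pt] {$\xi_i-\xi_4$} (b);
\draw (q) -- node[pos=0.6,fill=white,inner sep=1pt] {$\xi_j-\xi_4$} (b);
\draw (p) -- node[pos=0.6,fill=white,inner sep=1pt] {$-\xi_j+\xi_4$} (c);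
\draw (q) -- node[pos=0.6,fill=white,inner sep=1pt] {$-\xi_i+\xi_4$} (c);
\draw (p) -- node[pos=0.6,fill=white,inner sep=1pt] {$-\xi_j-\xi_4$} (d);
\draw (q) -- node[pos=0.6,fill=white,inner sep=1pt] {$-\xi_i-\xi_4$} (d);
\draw (a) -- node[fill=white,inner sep=1pt] {$\xi_i+\xi_j$} (b);
\draw (c) -- node[fill=white,inner sep=1pt] {$-\xi_i-\xi_j$} (d);
\end{tikzpicture}
\caption{The edge graph of the cube with vertices $\pm\xi_i\pm\xi_j\pm\xi_4$, after the edges with midpoints $\xi_i-\xi_j$ and $\xi_j-\xi_i$ are contracted to points $p$ and $q$. Here $n_\pm=\xi_i+\xi_j\pm\xi_4$ and $m_\pm=-\xi_i-\xi_j\pm\xi_4$. Each edge is marked with its midpoint; its direction is the axis missing from the mark.}\label{fig:cube}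
\end{figure}

\begin{table}[ht]
\centering
\begin{tabular}{c|cccccccccc}
\hline
edge & $pn_+$ & $qn_+$ & $pn_-$ & $qn_-$ & $qm_+$ & $pm_+$ & $qm_-$ & $pm_-$ & $n_+n_-$ & $m_+m_-$\\
direction & $\xi_j$ & $\xi_i$ & $\xi_j$ & $\xi_i$ & $\xi_j$ & $\xi_i$ & $\xi_j$ & $\xi_i$ & $\xi_4$ & $\xi_4$\\
\hline
$C_{e_k}$ & $G_i^+$ & $G_j^+$ & $F_i^+$ & $F_j^+$ & $F_i^-$ & $F_j^-$ & $G_i^-$ & $G_j^-$ & $E_k^+$ & $E_k^-$\\
$C_{f_k}$ & $E_i^+$ & $E_j^+$ & $G_i^-$ & $G_j^-$ & $G_i^+$ & $G_j^+$ & $E_i^-$ & $E_j^-$ & $F_k^+$ & $F_k^-$\\
$C_{g_k}$ & $E_i^+$ & $E_j^+$ & $F_i^-$ & $F_j^-$ & $F_i^+$ & $F_j^+$ & $E_i^-$ & $E_j^-$ & $G_k^+$ & $G_k^-$\\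
\hline
\end{tabular}
\caption{The roots at the midpoints of the ten uncontracted edges of $C_{\xi_k}$, with $i<j$.}\label{tab:edges}
\end{table}

The key event in each cube is $p\sim q$: after it, the two edges from $n_+$, $n_-$, $m_+$ or $m_-$ to $p$ and $q$ die together. Recall that $(i,j)=(2,3),(1,3),(1,2)$ for $k=1,2,3$. We write $(\rho,b)$ for the edge with midpoint $\rho$ and direction $b$.

\medskip\noindent\textbf{(a) $G_3^+$ is full, and $p\sim q$ in $C_{f_3}$, $C_{e_1}$, $C_{e_2}$.}
The slopes $e_1,e_2$ make $G_3^+$ full by $(\mathrm{L}_G)$. The slope $e_3$ is dead at $G_1^+$ and at $G_2^+$, so $f_2$ is dead at $G_1^+$ and $f_1$ at $G_2^+$. In $C_{f_3}$ the edges $qm_+=(G_1^+,f_2)$ and $pm_+=(G_2^+,f_1)$ are dead. In $C_{e_1}$ the edges $pn_+=(G_2^+,e_3)$ and $qn_+=(G_3^+,e_2)$ are dead. In $C_{e_2}$ the edges $pn_+=(G_1^+,e_3)$ and $qn_+=(G_3^+,e_1)$ are dead.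

\medskip\noindent\textbf{(b) All $G_k^-$ are full.}
In $C_{e_1}$ the edge $pm_-=(G_3^-,e_2)$ is a slope, so $qm_-=(G_2^-,e_3)$ is dead; with the slope $e_1$, the root $G_2^-$ is full. In $C_{f_3}$ the edge $qn_-$ is at $G_2^-$, so $pn_-=(G_1^-,f_2)$ is dead; then $e_3$ is dead at $G_1^-$, and with the slope $e_2$ this root is full. In $C_{e_2}$ the edge $qm_-$ is at $G_1^-$, so $pm_-=(G_3^-,e_1)$ is dead; with the slope $e_2$, the root $G_3^-$ is full. Consequently $p\sim m_-\sim q$ in every $C_{e_k}$ and $p\sim n_-\sim q$ in every $C_{f_k}$.

\medskip\noindent\textbf{(c) All $G_k^+$ are full.}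
In $C_{f_2}$ the edge $pm_+$ is at $G_3^+$, so $qm_+=(G_1^+,f_3)$ is dead; then $e_2$ is dead at $G_1^+$, and with $e_3$ this root is full. In $C_{f_1}$ the edge $pm_+$ is at $G_3^+$, so $qm_+=(G_2^+,f_3)$ is dead; then $e_1$ is dead at $G_2^+$, and with $e_3$ this root is full. Now $p\sim q\sim n_+$ in every $C_{e_k}$, and $n_+\sim n_-$, $m_+\sim m_-$ in every $C_{g_k}$.

\medskip\noindent\textbf{(d) All $E_k^+$ and $F_k^+$ are full.}
In $C_{f_2}$ the edge $pn_+=(E_1^+,f_3)$ is a slope, so $n_+\sim p\sim q\sim n_-$, and $qn_+=(E_3^+,f_1)$ and $n_+n_-=(F_2^+,f_4)$ are dead. In $C_{f_1}$ the edge $pn_+=(E_2^+,f_3)$ is a slope, so again $n_+\sim p\sim q\sim n_-$, and $qn_+=(E_3^+,f_2)$ and $n_+n_-=(F_1^+,f_4)$ are dead. Thus $E_3^+$ is full by $(\mathrm{L}_E)$.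

In $C_{e_3}$ the edge $n_+n_-$ is at $E_3^+$, so $n_-\sim n_+\sim p\sim q$, and $pn_-=(F_1^+,e_2)$ and $qn_-=(F_2^+,e_1)$ are dead. With $f_4$, the roots $F_1^+$ and $F_2^+$ are full by $(\mathrm{L}_F)$.

In $C_{e_1}$ the edge $pn_-$ is at $F_2^+$, so $n_-\sim p\sim q\sim n_+$, and $qn_-=(F_3^+,e_2)$ and $n_+n_-=(E_1^+,e_4)$ are dead. In $C_{e_2}$ the edge $pn_-$ is at $F_1^+$, so $n_-\sim p\sim q\sim n_+$, and $qn_-=(F_3^+,e_1)$ and $n_+n_-=(E_2^+,e_4)$ are dead. Thus $F_3^+$ is full, and $E_1^+,E_2^+$ are full because $f_3$ and $e_4$ are dead there.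

\medskip\noindent\textbf{(e) All $E_k^-$ and $F_k^-$ are full.}
Consider $C_{g_k}$. The edges at $E_i^+,E_j^+,G_k^+$ give $p\sim q\sim n_+\sim n_-$, and those at $F_i^+,F_j^+,G_k^-$ give $p\sim m_+\sim m_-$. All vertices are joined, so all edges are dead; in particular $g_j$ is dead at $F_i^-$ and $E_i^-$, and $g_i$ is dead at $F_j^-$ and $E_j^-$. As $k$ varies, $g_b$ is dead at $F_a^-$ and at $E_a^-$ for all $a\neq b$ in $\{1,2,3\}$. At $F_k^-$ the weights $g_i,g_j$ kill $e_j,e_i$, and the root is full by $(\mathrm{L}_F)$. At $E_k^-$ they kill $f_j,f_i$, and the root is full by $(\mathrm{L}_E)$.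

\medskip
All $24$ roots are full, so the surjection $\psi\colon\Delta\to\Pi$ is trivial and $\Pi=1$. The slopes $s'(E_1^-)$ and $s'(E_2^-)$ were never used. This proves Theorem~\ref{thm:pi1}.

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proposition}\label{prop:invariants}
We have $\chi(A)=16$. For any slopes $s,s'$, the manifold $X=X(s,s')$ has $\chi(X)=32$ and $\sigma(X)=0$.
\end{proposition}

\begin{proof}
Let $\Delta_1=\Delta\cap\Gamma_1$. Since $\varphi(\Gamma_1)=W$, it has index $192$ in $\Gamma_1$, hence index $4\cdot192$ in $\Gamma$ and index $4$ in $\Delta$. It is torsion-free, because an isometry of finite order preserving the closed convex set $K$ fixes a point of $K$. As $K$ is contractible, $4\chi(A)=\chi(K/\Delta_1)=\chi(\Delta_1)$, which (C4) computes. A spherical subset has all $m(s,s')$ finite, so it is admissible, and admissible subsets are spherical by Lemma~\ref{lem:faithful}. The list (i)--(iv) of Section~\ref{sec:A} gives the following count.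
\[
\begin{array}{l|c|c|ccc|cccc|cc}
\text{walls} & \emptyset & c,\,d & cc & dd & cd & ccc & ddd & ccd & cdd & cccc & cddd\\
\hline
\text{number} & 1 & 10 & 6 & 12 & 12 & 4 & 8 & 6 & 12 & 1 & 4\\
\text{order} & 1 & 2 & 4 & 4 & 6 & 8 & 8 & 24 & 24 & 16 & 192
\end{array}
\]
The alternating sum is
\[
1-5+\bigl(\tfrac32+3+2\bigr)-\bigl(\tfrac12+1+\tfrac14+\tfrac12\bigr)+\bigl(\tfrac1{16}+\tfrac1{48}\bigr)=\tfrac14+\tfrac1{12}=\tfrac13 .
\]
So $\chi(\Delta_1)=64$ and $\chi(A)=16$. Since $N$, $T^3$ and $D^2\times T^2$ have Euler characteristic zero, $\chi(X)=2\chi(A)=32$.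

By Novikov additivity, the signature is additive when compact oriented $4$-manifolds are glued along whole boundary components. Thus $\sigma(X)$ is the sum of the signatures of $48$ copies of $D^2\times T^2$ and of the double of the truncated manifold $A$. Each of these has an orientation-reversing diffeomorphism, a reflection of $T^2$ or the exchange of the two halves, so each signature vanishes. Note that $X$ itself need not have such a symmetry when $s\ne s'$; this is why we split along the tori.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]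
By Propositions~\ref{prop:A}, \ref{prop:cusps} and~\ref{prop:presentation} the manifold $A$ satisfies (A1)--(A3) with $24$ cusps. Take the slopes of Table~\ref{tab:slopes} with $s'(E_1^-)=e_1$ and $s'(E_2^-)=e_2$. By Section~\ref{sec:double}, $X=X(s,s')$ is closed and smooth, $L$ has $48$ components, and $X\setminus L\cong M$ is hyperbolic of finite volume and contains $N$. By Theorem~\ref{thm:pi1}, $X$ is simply connected, so $b_2(X)=\chi(X)-2=30$, and $\sigma(X)=0$, by Proposition~\ref{prop:invariants}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]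
Let $s'(E_1^-)$ and $s'(E_2^-)$ run through all slopes. As in the previous proof, this gives infinitely many fillings of $M=DA$ with all the stated properties, and we must show that they fall into infinitely many diffeomorphism classes of pairs. To a filling associate the set $\mathcal{M}$ of unoriented free homotopy classes in $M$ of the meridians $\partial D^2$ of its $48$ tori, that is, of conjugacy classes in $\pi_1(M)$ up to inversion.

\emph{The set $\mathcal{M}$ determines the slopes.} The preimage in $\mathbb{H}^4$ of a cusp of $M$ is a union of disjoint horoballs. An element of $\pi_1(M)$ fixing the ideal point $\zeta$ of one of them maps it to a horoball of the family at $\zeta$, hence to itself, so the stabilizer of $\zeta$ is the cusp group $\mathbb{Z}^3$. A nontrivial element of this group is a translation when $\zeta=\infty$, and $\zeta$ is its only ideal fixed point. Let $a,b$ be nontrivial elements of the groups at $\zeta,\zeta'$ with $\gamma a\gamma^{-1}=b^{\pm1}$. Then $\gamma\zeta=\zeta'$, so both belong to the same cusp of $M$. If $\zeta=\zeta'$, then $\gamma$ lies in the abelian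 stabilizer and $a=b^{\pm1}$. So a class in $\mathcal{M}$ determines its cusp and its slope.

\emph{Counting.} A diffeomorphism of pairs $(X_1,L_1)\to(X_2,L_2)$ carries a tubular neighborhood of $L_1$ to one of $L_2$, so it restricts to a diffeomorphism $M\to M$ carrying $\mathcal{M}_1$ to $\mathcal{M}_2$. By Mostow--Prasad rigidity this diffeomorphism is homotopic to an isometry, which therefore also carries $\mathcal{M}_1$ to $\mathcal{M}_2$. The isometry group of a complete hyperbolic $4$-manifold of finite volume is finite, so each filling is equivalent to at most $|\operatorname{Isom}(M)|$ fillings in our infinite family.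
\end{proof}

\begin{remark}
Gauss--Bonnet gives $\operatorname{vol}(M)=32\cdot\frac{4\pi^2}{3}$, and $\operatorname{vol}(M)=96\operatorname{vol}(P)$ by Proposition~\ref{prop:A}; hence $\operatorname{vol}(P)=\frac{4\pi^2}{9}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Monroe}
Casandra D. Monroe, \emph{Branched Bending in Finite-Volume Hyperbolic Manifolds}, arXiv:2604.22004 (2026).

\bibitem{Ratcliffe}
Ratcliffe, \emph{Foundations of Hyperbolic Manifolds}.

\end{thebibliography}
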